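\title{The planar criterion for $L^p$-dissipativity of the elasticity operator is not sufficient in higher dimensions}

\begin{abstract}
In the plane, the elasticity operator $Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u$ is $L^p$-dissipative if and only if $(1/2-1/p)^2\le 2(\nu-1)(2\nu-1)/(3-4\nu)^2$, and this condition is necessary in every dimension. We prove that it is not sufficient in any dimension $n\ge3$, for any admissible Poisson ratio $\nu$. At the planar threshold the energy density of a real field is, up to a null Lagrangian, a sum of squares minus a curvature term that vanishes identically in the plane. In three dimensions this term is the Gauss curvature of a family of level surfaces, and a superposition of plane waves makes it dominate at fourth order. We also give an explicit sufficient condition in every dimension and an explicit necessary condition for $n\ge4$.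
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega$ be a domain in $\mathbb R^n$, $n\ge2$. The elasticity (Dirichlet--Lam\'e) operator with Poisson ratio $\nu$ is
\[
Eu=\Delta u+k\,\nabla\operatorname{div}u,\qquad k=(1-2\nu)^{-1},
\]
acting on $u=(u_1,\dots,u_n):\Omega\to\mathbb C^n$. Throughout, $\nu$ is a constant with $\nu<1/2$ or $\nu>1$; these ranges correspond to $k\in(0,\infty)$ and $k\in(-1,0)$. The symbol of $-E$ at $\xi\in\mathbb R^n$ is $|\xi|^2I+k\,\xi\xi^T$, with eigenvalues $|\xi|^2$ and $(1+k)|\xi|^2$, so $k>-1$ expresses strong ellipticity. We write $a\cdot b=\sum_ja_jb_j$ for $a,b\in\mathbb C^n$ (no conjugation), $\nabla v$ for the matrix $(\partial_iv_j)$, and $|G|^2=\sum_{i,j}|G_{ij}|^2$. The sesquilinear form of $-E$ is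
\[
\mathcal L(u,v)=\int_\Omega\Big(\sum_{h=1}^n\partial_hu\cdot\overline{\partial_hv}+k\operatorname{div}u\,\overline{\operatorname{div}v}\Big)\,dx .
\]
Let $C_0^1(\Omega;\mathbb C^n)$ be the space of $C^1$ fields with compact support in $\Omega$, let $1<p<\infty$ and $p'=p/(p-1)$. The operator $E$ is called \emph{$L^p$-dissipative in $\Omega$} if for all $u\in C_0^1(\Omega;\mathbb C^n)$
\begin{equation}\label{eq:def}
\operatorname{Re}\mathcal L(u,|u|^{p-2}u)\ge0\quad(p\ge2),\qquad
\operatorname{Re}\mathcal L(|u|^{p'-2}u,u)\ge0\quad(1<p<2).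
\end{equation}
In each case the power of $|u|$ is nonnegative, so both arguments of $\mathcal L$ are of class $C^1$. To see what \eqref{eq:def} measures, let $u(t,x)$ solve $\partial_tu=Eu$ and integrate by parts formally, without boundary terms: $\frac{d}{dt}\int|u|^p\,dx=-p\operatorname{Re}\mathcal L(u,|u|^{p-2}u)$. So \eqref{eq:def} says that the $L^p$ norm does not grow along the flow. For $p=2$ this follows from ellipticity, and for the Laplacian, the excluded value $k=0$, it holds for every $p$ (see Section~\ref{sec:reduction}). The term $k\nabla\operatorname{div}$ couples the components, and one asks which exponents survive.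

Three facts are known. For $n=2$, $E$ is $L^p$-dissipative if and only if
\begin{equation}\label{eq:star}
\Big(\frac12-\frac1p\Big)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}.\tag{$*$}
\end{equation}
In every dimension \eqref{eq:star} is necessary. In every dimension the stricter condition
\begin{equation}\label{eq:known}
\Big(1-\frac2p\Big)^2\le
\begin{cases}
\dfrac{1-2\nu}{2(1-\nu)}=\dfrac1{1+k}&\text{if }\nu<1/2,\\[3mm]
\dfrac{2(1-\nu)}{1-2\nu}=1+k&\text{if }\nu>1
\end{cases}
\end{equation}
is sufficient. The survey of Cialdea and Maz'ya \cite{CM} poses the question: \emph{is \eqref{eq:star} sufficient for $n>2$, in particular for $n=3$?} We show that it is not. The proofs below do not use the three known facts.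

Put
\begin{equation}\label{eq:mu}
\mu=-\frac k{k+2}\in(-1,1)\setminus\{0\},\qquad \gamma_*=\sqrt{1-\mu^2}\in(0,1),\qquad \gamma_*^2=\frac{4(k+1)}{(k+2)^2}.
\end{equation}
With $d=1/k=1-2\nu$ we have $\gamma_*^2=\frac{4d(d+1)}{(2d+1)^2}=\frac{8(\nu-1)(2\nu-1)}{(3-4\nu)^2}$, so \eqref{eq:star} reads $|1-2/p|\le\gamma_*$.

For $v\in C_0^1(\mathbb R^n;\mathbb C^n)$ let $r=|v|$ and, on the open set $\{v\ne0\}$, where $r$ is $C^1$, let $\omega=v/r$. Define
\[
\mathcal A(v)=\int_{\mathbb R^n}\big(|\nabla v|^2+k|\operatorname{div}v|^2\big)\,dx,\qquad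
\mathcal B(v)=\int_{\{v\ne0\}}\big(|\nabla r|^2+k|\omega\cdot\nabla r|^2\big)\,dx .
\]
Both are positive for $v\not\equiv0$ (see \eqref{eq:positive}), and we let $\Gamma_n=\Gamma_n(\nu)\ge0$ be given by
\[
\Gamma_n^2=\inf\big\{\mathcal A(v)/\mathcal B(v):\ v\in C_0^1(\mathbb R^n;\mathbb C^n),\ v\not\equiv0\big\}.
\]

\begin{theorem}\label{thm:main}
Let $\nu<1/2$ or $\nu>1$.
\begin{itemize}
\item[(i)] For every $n\ge2$, every domain $\Omega\subset\mathbb R^n$ and every $1<p<\infty$, $E$ is $L^p$-dissipative in $\Omega$ if and only if $|1-2/p|\le\Gamma_n$. Moreover $\Gamma_{n+1}\le\Gamma_n$.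
\item[(ii)] For every $n\ge3$, $\Gamma_n<\gamma_*$. Hence for every $p$ with $\Gamma_n<|1-2/p|\le\gamma_*$ condition \eqref{eq:star} holds, but $E$ is not $L^p$-dissipative in any domain $\Omega\subset\mathbb R^n$. There is $\gamma_0<\gamma_*$ such that for $\gamma_0<|1-2/p|\le\gamma_*$ the inequality \eqref{eq:def} fails already for a real-valued $u$.
\end{itemize}
\end{theorem}

Two complements, not needed for Theorem~\ref{thm:main}, bound $\Gamma_n$ explicitly.

\begin{theorem}\label{thm:suff}
Let $n\ge2$, and let $\lambda\in(-1,1)$ satisfy $\tau:=1+nk+(n-1)\lambda>0$. Put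
\[
\alpha=\frac1{1-\lambda^2},\qquad \beta=\frac\lambda{1-\lambda^2}-\frac1{n(1-\lambda)}+\frac1{n\tau}.
\]
If $(1-2/p)^2(\alpha+\beta s)(1+ks)\le1$ for all $s\in[0,1]$, then $E$ is $L^p$-dissipative in every domain $\Omega\subset\mathbb R^n$. In particular each of the following conditions suffices:
\begin{align*}
\text{\rm(a)}\quad&(1-2/p)^2\le1-k^2=\frac{4\nu(\nu-1)}{(1-2\nu)^2}&&(\nu>1\text{ or }\nu<0);\\
\text{\rm(b)}\quad&(1-2/p)^2\le\frac{1+nk}{(1+k)(1+(n-1)k)}=\frac{(1-2\nu)(n+1-2\nu)}{2(1-\nu)(n-2\nu)}&&(\nu<\tfrac12).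
\end{align*}
For $\nu>1$ condition {\rm(a)}, and for $\nu<1/2$ condition {\rm(b)}, is strictly weaker than \eqref{eq:known}.
\end{theorem}

\begin{theorem}\label{thm:nec}
If $n\ge4$, then $L^p$-dissipativity of $E$ implies
\[
(1-2/p)^2\le\frac{9(1+k)}{4+k}=\frac{18(1-\nu)}{5-8\nu}.
\]
This is stricter than \eqref{eq:star} for $-1<k<\frac{-16+2\sqrt{19}}9\approx-0.809$. As $\nu\to1^+$,
\[
2\le\liminf\frac{\Gamma_n^2}{1+k}\le\limsup\frac{\Gamma_n^2}{1+k}\le3\quad(n\ge4),\qquad\text{whereas}\quad\frac{\gamma_*^2}{1+k}\to4 .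
\]
\end{theorem}

The exact value of $\Gamma_n(\nu)$ for $n\ge3$ is not determined here.

The proof of Theorem~\ref{thm:main} runs as follows. Section~\ref{sec:reduction} proves part (i) and shows that periodic fields may serve as test fields. Section~\ref{sec:waves} tests with one small plane wave on top of a constant field; this gives \eqref{eq:star} in every dimension and shows that at the threshold the second-order energy vanishes on a cone of frequencies, so that higher orders decide. Section~\ref{sec:identity} isolates the only term of the energy density that can be negative at the threshold and finds the fields that expose it. Sections~\ref{sec:moments} and~\ref{sec:fourth} compute the energy of these fields to fourth order: $N$ waves from the cone cost an amount of order $N$ and gain an amount of order $N^2$. Sections~\ref{sec:suff} and~\ref{sec:nec} prove the complements.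

\section{Reduction to a quotient of two energies}\label{sec:reduction}

We use three standard facts.
\begin{itemize}
\item[(F1)] A Lipschitz map $w$ on $\mathbb R^n$ is differentiable almost everywhere, $\nabla w=0$ almost everywhere on $\{w=0\}$, and $w$ is constant if $\nabla w=0$ almost everywhere.
\item[(F2)] For $s\ge0$ the map $z\mapsto|z|^sz$ is $C^1$ on $\mathbb C^n=\mathbb R^{2n}$. Its differential at $z\ne0$ is $h\mapsto|z|^sh+s|z|^{s-2}\operatorname{Re}(h\cdot\bar z)z$, of norm at most $(1+s)|z|^s$.
\item[(F3)] For $v\in C_0^1(\mathbb R^n;\mathbb C^n)$, $\int|\operatorname{div}v|^2=\int\sum_{i,j}\partial_iv_j\,\overline{\partial_jv_i}$. For smooth $v$ one integrates by parts twice; in general one mollifies. The same identity holds for integrals of smooth periodic fields over a period cell.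
\end{itemize}
By (F3) and the Cauchy--Schwarz inequality, $\int|\operatorname{div}v|^2\le\int|\nabla v|^2$; also $|\omega\cdot\nabla r|\le|\nabla r|$. Hence, with $c_k=\min(1,1+k)>0$,
\begin{equation}\label{eq:positive}
\mathcal A(v)\ge c_k\int|\nabla v|^2>0,\qquad \mathcal B(v)\ge c_k\int|\nabla r|^2>0\qquad(v\not\equiv0),
\end{equation}
where the strict inequalities come from (F1), since $v$ and $r$ have compact support. For real $\gamma$ define the density
\[
F_\gamma[v]=|\nabla v|^2+k|\operatorname{div}v|^2-\gamma^2\big(|\nabla r|^2+k|\omega\cdot\nabla r|^2\big)\quad\text{on }\{v\ne0\},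
\]
and $F_\gamma[v]=0$ on $\{v=0\}$. By (F1), $\Phi_\gamma(v):=\int F_\gamma[v]=\mathcal A(v)-\gamma^2\mathcal B(v)$.

The two arguments of $\mathcal L$ in \eqref{eq:def} point in the same direction and have moduli $|u|$ and $|u|^{p-1}$. It is natural to pass to the field $v$ whose modulus is their geometric mean $|u|^{p/2}$, because then the two arguments become $r^{-\gamma}v$ and $r^{\gamma}v$. The one difficulty is that $r^{-\gamma}v$ need not be $C^1$ at the zeros of $v$, which calls for a regularization.

\begin{lemma}\label{lem:subst}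
Let $p\ge2$ and $\gamma=1-2/p\in[0,1)$.
\begin{itemize}
\item[(a)] If $u\in C_0^1(\Omega;\mathbb C^n)$, then $v=|u|^{(p-2)/2}u\in C_0^1(\Omega;\mathbb C^n)$ and $\operatorname{Re}\mathcal L(u,|u|^{p-2}u)=\Phi_\gamma(v)$.
\item[(b)] If $v\in C_0^1(\Omega;\mathbb C^n)$, then $u_\delta=(|v|^2+\delta^2)^{-\gamma/2}v\in C_0^1(\Omega;\mathbb C^n)$ for $\delta>0$, and $\operatorname{Re}\mathcal L(u_\delta,|u_\delta|^{p-2}u_\delta)\to\Phi_\gamma(v)$ as $\delta\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $v$ be $C^1$ and nonzero on an open set, and put $u=r^{-\gamma}v$ there. Then $|u|=r^{1-\gamma}=r^{2/p}$, so $|u|^{p-2}=r^{2\gamma}$ and $|u|^{p-2}u=r^\gamma v$. Differentiating,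
\[
\partial_h(r^{\mp\gamma}v)=r^{\mp\gamma}(\partial_hv\mp\gamma\,\omega\,\partial_hr),\qquad
\operatorname{div}(r^{\mp\gamma}v)=r^{\mp\gamma}(\operatorname{div}v\mp\gamma\,\omega\cdot\nabla r).
\]
Since $\operatorname{Re}\,(a-b)\cdot\overline{(a+b)}=|a|^2-|b|^2$ and $|\omega|=1$, the real part of the integrand of $\mathcal L(u,|u|^{p-2}u)$ equals $F_\gamma[v]$.

(a) The field $v$ is $C^1$ by (F2), $|v|=|u|^{p/2}$, and $u=|v|^{-\gamma}v$ on $\{u\ne0\}=\{v\ne0\}$, where the pointwise identity applies. On $\{u=0\}$ the integrand of $\mathcal L$ vanishes almost everywhere by (F1).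

(b) Let $r_\delta=(|v|^2+\delta^2)^{1/2}$, a positive $C^1$ function with $\partial_hr_\delta=\operatorname{Re}(\partial_hv\cdot\bar v)/r_\delta$, so $|\nabla r_\delta|\le|\nabla v|$. From $\partial_hu_\delta=r_\delta^{-\gamma}(\partial_hv-\gamma\,v\,\partial_hr_\delta/r_\delta)$ we get $|\nabla u_\delta|\le(1+\gamma)r_\delta^{-\gamma}|\nabla v|$. Since $|u_\delta|\le r_\delta^{1-\gamma}$, we have $|u_\delta|^{p-2}\le r_\delta^{2\gamma}$, and (F2) gives $|\nabla(|u_\delta|^{p-2}u_\delta)|\le(p-1)(1+\gamma)r_\delta^{\gamma}|\nabla v|$. The powers of $r_\delta$ cancel in the product, so the integrand of $\mathcal L(u_\delta,|u_\delta|^{p-2}u_\delta)$ is bounded by $C|\nabla v|^2$ with $C$ independent of $\delta$. In particular it vanishes almost everywhere on $\{v=0\}$. On $\{v\ne0\}$ we have $r_\delta\to r$ and $\nabla r_\delta\to\nabla r$, so $u_\delta$ and $\nabla u_\delta$ converge to $u=r^{-\gamma}v\neq0$ and $\nabla u$, and the real part of the integrand converges to $F_\gamma[v]$. Dominated convergence gives the claim.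
\end{proof}

For $k=0$ the density is $|\nabla v|^2-\gamma^2|\nabla r|^2\ge0$, because $\partial_hr=\operatorname{Re}(\partial_hv\cdot\bar\omega)$ gives $|\nabla r|\le|\nabla v|$; this is the statement about the Laplacian made in the introduction. In general $\Phi_\gamma$ is homogeneous of degree two but is not a quadratic form, since $\omega$ depends on $v$. For this reason the Fourier transform does not compute $\Gamma_n$.

\begin{lemma}\label{lem:transfer}
Let $w\in C_0^1(\mathbb R^n;\mathbb C^n)$, $w\not\equiv0$.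
\begin{itemize}
\item[(a)] For every domain $\Omega\subset\mathbb R^n$ there is $v\in C_0^1(\Omega;\mathbb C^n)$, $v\not\equiv0$, with $\mathcal A(v)/\mathcal B(v)=\mathcal A(w)/\mathcal B(w)$.
\item[(b)] There are $v_\delta\in C_0^1(\mathbb R^{n+1};\mathbb C^{n+1})$, $v_\delta\not\equiv0$, with $\mathcal A(v_\delta)/\mathcal B(v_\delta)\to\mathcal A(w)/\mathcal B(w)$ as $\delta\to0$.
\end{itemize}
If $w$ is real, so are $v$ and $v_\delta$.
\end{lemma}

\begin{proof}
(a) For $x_0\in\Omega$ and small $\delta>0$ the field $v(x)=w((x-x_0)/\delta)$ is supported in $\Omega$, and both $\mathcal A$ and $\mathcal B$ are multiplied by $\delta^{n-2}$.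

(b) Fix $0\le\zeta\in C_0^\infty(\mathbb R)$, $\zeta\not\equiv0$, and let $v_\delta(x,z)=(\zeta(\delta z)w(x),0)$ for $(x,z)\in\mathbb R^n\times\mathbb R$. Then $|v_\delta|=\zeta(\delta z)|w|$ and the direction field is $(w/|w|,0)$. As the last components vanish, the derivative $\partial_z$ does not enter the two terms that carry the factor $k$; it contributes $\delta^2\zeta'(\delta z)^2|w|^2$ to both $|\nabla v_\delta|^2$ and $|\nabla|v_\delta||^2$. (Where $\zeta=0$ also $\zeta'=0$, since $\zeta\ge0$.) Integrating in $z$,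
\[
\mathcal A(v_\delta)=\delta^{-1}\mathcal A(w)\int\zeta^2+\delta\int\zeta'^2\int|w|^2,\qquad
\mathcal B(v_\delta)=\delta^{-1}\mathcal B(w)\int\zeta^2+\delta\int\zeta'^2\int|w|^2,
\]
and the quotient tends to $\mathcal A(w)/\mathcal B(w)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
As $k$ is real, $\mathcal L(a,b)=\overline{\mathcal L(b,a)}$, so for $p<2$ the inequality \eqref{eq:def} is the same as the inequality for the exponent $p'>2$; and $1-2/p'=-(1-2/p)$. So let $p\ge2$ and $\gamma=1-2/p$. By Lemma~\ref{lem:subst}, $E$ is $L^p$-dissipative in $\Omega$ if and only if $\Phi_\gamma\ge0$ on $C_0^1(\Omega;\mathbb C^n)$, that is, $\gamma^2\le\mathcal A(v)/\mathcal B(v)$ for all $v\not\equiv0$ in that space. By Lemma~\ref{lem:transfer}(a) the infimum of the quotient over this space is $\Gamma_n^2$. Lemma~\ref{lem:transfer}(b) gives $\Gamma_{n+1}\le\Gamma_n$.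
\end{proof}

Compactly supported fields must vanish somewhere, which is inconvenient when one works with $\omega$ and $\log r$. The next lemma allows nowhere vanishing periodic fields instead. For a function $f$ periodic with respect to a lattice, $\langle f\rangle$ denotes its mean over a period cell.

\begin{lemma}\label{lem:periodic}
Let $V:\mathbb R^n\to\mathbb R^n$ be smooth, nowhere zero and periodic with respect to a lattice, and let $\gamma>0$. If $\langle F_\gamma[V]\rangle<0$, then $\Phi_\gamma(v)<0$ for some real $v\in C_0^\infty(\mathbb R^n;\mathbb R^n)$; consequently $\Gamma_n<\gamma$.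
\end{lemma}

\begin{proof}
Fix $0\le\zeta\in C_0^\infty(\mathbb R^n)$, $\zeta\not\equiv0$, and let $v_\delta(x)=\zeta(\delta x)V(x)$, $0<\delta\le1$. Where $\zeta(\delta x)>0$ the direction field is $V/|V|$, and
\[
\nabla v_\delta=\zeta(\delta x)\nabla V+O(\delta),\qquad \nabla|v_\delta|=\zeta(\delta x)\nabla|V|+O(\delta)
\]
uniformly. For fixed direction the density is a quadratic form in these two gradients with bounded coefficients, so $F_\gamma[v_\delta]=\zeta(\delta x)^2f(x)+O(\delta)$ with $f=F_\gamma[V]$, on a set of measure $O(\delta^{-n})$. This set meets $O(\delta^{-n})$ period cells. On each cell $\zeta(\delta x)^2$ differs from a constant by $O(\delta)$ and $f-\langle f\rangle$ has integral zero, so $\int\zeta(\delta x)^2(f-\langle f\rangle)\,dx=O(\delta^{1-n})$. Hence $\delta^n\Phi_\gamma(v_\delta)\to\langle f\rangle\int\zeta^2<0$. Finally, $\Phi_\gamma(v)<0$ means $\mathcal A(v)/\mathcal B(v)<\gamma^2$.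
\end{proof}

\section{One plane wave on a constant field}\label{sec:waves}

A constant field has zero energy density, and near it $\omega$ is almost constant, so $\Phi_\gamma$ is almost a quadratic form. This is the simplest test, and it explains the number $\gamma_*$. The section serves as motivation and is not used in the later proofs.

Let $e,\xi\in\mathbb R^n$ be unit vectors, $w\in\mathbb R^n$, and $V=e+\varepsilon w\sin(\xi\cdot x)$ with $\varepsilon$ small. This field is periodic with respect to the lattice generated by $2\pi\xi$ and a basis of $\xi^\perp$. We have $\partial_iV_j=\varepsilon\,\xi_iw_j\cos(\xi\cdot x)$ and $\omega=e+O(\varepsilon)$, so $\nabla r=(\nabla V)\omega=\varepsilon\,(w\cdot e)\,\xi\cos(\xi\cdot x)+O(\varepsilon^2)$. With $s=(\xi\cdot e)^2\in[0,1]$ and the positive definite matrix $D=I+k\,\xi\xi^T$,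
\begin{equation}\label{eq:second}
\langle F_\gamma[V]\rangle=\frac{\varepsilon^2}2\Big[w^TDw-\gamma^2(1+ks)(w\cdot e)^2\Big]+O(\varepsilon^3).
\end{equation}
The inverse of $D$ is $I-\frac k{1+k}\xi\xi^T$. By the Cauchy--Schwarz inequality for $D$,
\[
(w\cdot e)^2\le(w^TDw)(e^TD^{-1}e)=(w^TDw)\,\frac{1+k-ks}{1+k},
\]
with equality exactly when $w$ is a multiple of $D^{-1}e$. So the bracket in \eqref{eq:second} is nonnegative for all $w$ if and only if $\gamma^2(1+ks)(1+k-ks)\le1+k$. The two factors on the left are positive with sum $2+k$; their product is at most $(1+k/2)^2$, with equality only when they are equal, which for $k\ne0$ means $s=1/2$. Since $(1+k)/(1+k/2)^2=\gamma_*^2$, we obtain: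
\begin{itemize}
\item for $\gamma>\gamma_*$ the bracket is negative when $s=1/2$ and $w=D^{-1}e$, so Lemma~\ref{lem:periodic} gives $\Gamma_n\le\gamma_*$ for all $n\ge2$, which recovers the necessity of \eqref{eq:star};
\item for $\gamma=\gamma_*$ the bracket is nonnegative, and for $w\neq0$ it vanishes exactly when $\xi$ makes an angle of $45^\circ$ with the line $\mathbb Re$ and $w$ is a multiple of $D^{-1}e$.
\end{itemize}
The vectors $e$, $\xi$ and the extremal $w$ lie in one plane, and the dimension does not enter. As \eqref{eq:star} is sharp in the plane, one would guess that it is sharp in all dimensions. But the set of degenerate frequencies does depend on $n$: in the plane it consists of two lines, in $\mathbb R^3$ it is a circular cone about $e$. At $\gamma=\gamma_*$ a superposition of degenerate waves has no energy at second order, and the sign is decided by the way the waves interact at higher orders. To control this interaction we need the exact structure of $F_{\gamma_*}$.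

\section{The energy density at the threshold}\label{sec:identity}

From now on the fields are real. For a real $n\times n$ matrix $G$ let $\mathcal N(G)=(\operatorname{tr}G)^2-\operatorname{tr}G^2$. By (F3), $\mathcal N(\nabla v)$ has integral zero for $v\in C_0^1$ and mean zero for smooth periodic $v$; such an expression is called a null Lagrangian. We may add any multiple $\lambda\mathcal N(\nabla v)$ to the density without changing the energy, and we choose $\lambda$ to make the sign as visible as possible.

Let $v=r\omega$ be real, $C^1$ and nonzero near a point. At the point choose an orthonormal basis whose first vector is $\omega$, and let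
\[
c=\partial_1\log r,\qquad b=(\partial_j\log r)_{j\ge2},\qquad a=(\partial_1\omega_j)_{j\ge2},\qquad W=(\partial_i\omega_j)_{i,j\ge2}.
\]
Thus $c$ and $b$ are the components of $\nabla\log r$ along and across $\omega$, $a=(\omega\cdot\nabla)\omega$ is the curvature vector of the integral curves of $\omega$, and the $(n-1)\times(n-1)$ matrix $W$ describes how $\omega$ turns across itself. Differentiating $|\omega|^2=1$ gives $\partial_i\omega_1=0$ at the point. Hence for every real exponent $\kappa$, from $r^{-\kappa}\partial_i(r^\kappa\omega_j)=\kappa\,\omega_j\,\partial_i\log r+\partial_i\omega_j$,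
\begin{equation}\label{eq:block}
r^{-\kappa}\nabla(r^\kappa\omega)=\begin{pmatrix}\kappa c&a^T\\ \kappa b&W\end{pmatrix}.
\end{equation}
For $\kappa=1$ call this matrix $G=r^{-1}\nabla v$. Then $|G|^2=c^2+|a|^2+|b|^2+|W|^2$, $\operatorname{tr}G=c+\operatorname{tr}W$, $\operatorname{tr}G^2=c^2+2a\cdot b+\operatorname{tr}W^2$, and none of these depends on the basis. Since $r^{-2}(|\nabla r|^2+k(\omega\cdot\nabla r)^2)=(1+k)c^2+|b|^2$, we get $F_\gamma[v]+\lambda\mathcal N(\nabla v)=r^2Q_{\gamma,\lambda}$ with
\begin{equation}\label{eq:Qgen}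
\begin{aligned}
Q_{\gamma,\lambda}={}&(1-\gamma^2)|b|^2-2\lambda\,a\cdot b+|a|^2+(1-\gamma^2)(1+k)c^2+2(k+\lambda)\,c\operatorname{tr}W\\
&+(k+\lambda)(\operatorname{tr}W)^2+|W|^2-\lambda\operatorname{tr}W^2 .
\end{aligned}
\end{equation}

Consider first $n=2$. Then $a,b,W$ are numbers, the second line equals $(1+k)W^2$, and $Q_{\gamma,\lambda}$ is a sum of two binary quadratic forms, in $(a,b)$ and in $(c,W)$. They are nonnegative if and only if
\[
\lambda^2\le1-\gamma^2\qquad\text{and}\qquad\Big(\frac{k+\lambda}{1+k}\Big)^2\le1-\gamma^2 .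
\]
The largest $\gamma$ is allowed by the $\lambda$ that minimizes the maximum of $|\lambda|$ and $|k+\lambda|/(1+k)$. It lies between the zeros $0$ and $-k$ and solves $\lambda=-(k+\lambda)/(1+k)$; this is $\lambda=\mu$, and then $1-\gamma^2=\mu^2$. So the constants \eqref{eq:mu} make both forms perfect squares. In higher dimensions the same choice leaves a remainder.

\begin{lemma}\label{lem:Q}
Let $W_s$ and $W_a$ be the symmetric and antisymmetric parts of $W$. Then
\[
Q_{\gamma_*,\mu}=|a-\mu b|^2+(1+\mu)|W_a|^2+(1+k)(\operatorname{tr}W-\mu c)^2-(1+k)(1+\mu)\,\mathcal N(W_s).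
\]
\end{lemma}

\begin{proof}
We use $1-\gamma_*^2=\mu^2$ and the identities $k+\mu=\frac{k(k+1)}{k+2}=-\mu(1+k)$ and $1-\mu=\frac{2(k+1)}{k+2}=(1+k)(1+\mu)$. The first three terms of \eqref{eq:Qgen} give $|a-\mu b|^2$. The next three are
\[
(1+k)\big[\mu^2c^2-2\mu c\operatorname{tr}W-\mu(\operatorname{tr}W)^2\big]=(1+k)(\operatorname{tr}W-\mu c)^2-(1-\mu)(\operatorname{tr}W)^2 .
\]
Finally $|W|^2=|W_s|^2+|W_a|^2$ and $\operatorname{tr}W^2=|W_s|^2-|W_a|^2$, so the last two terms are $(1-\mu)|W_s|^2+(1+\mu)|W_a|^2$. It remains to note that $(\operatorname{tr}W)^2-|W_s|^2=\mathcal N(W_s)$.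
\end{proof}

For $n=2$ the matrix $W$ is $1\times1$, so $\mathcal N(W_s)=0$, and $\Phi_{\gamma_*}(v)=\int_{\{v\neq0\}}r^2Q_{\gamma_*,\mu}\ge0$ for every real $v\in C_0^1(\mathbb R^2;\mathbb R^2)$. No real planar field gives a counterexample. For $n=3$ the matrix $W_s$ is $2\times2$ and $\mathcal N(W_s)=2\det W_s$, which has no sign. This is the place where $n\ge3$ is used.

To expose the last term we remove as many squares as we can. By \eqref{eq:block} with $\kappa=\mu$, the first two squares vanish exactly when the Jacobian matrix of $r^\mu\omega$ is symmetric, that is, when $r^\mu\omega$ is locally a gradient. So we take $r^\mu\omega=\nabla S$; solving for $r$ uses $\mu\ne0$, that is, $k\ne0$. We want a perturbation of a constant field, so $S$ is a perturbation of a linear function. Use coordinates $(t,y)\in\mathbb R\times\mathbb R^2$, write $\nabla_y,\Delta_y,D_y^2$ for derivatives in $y$, and call $S$ \emph{admissible} if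
\[
S=t+\sigma,\qquad\sigma\text{ smooth and periodic with respect to }T\mathbb Z\times L\mathbb Z^2,\qquad|\nabla\sigma|\le\tfrac12 .
\]
Then $S_t\ge\frac12$, and
\begin{equation}\label{eq:V}
V=|\nabla S|^{\frac1\mu-1}\nabla S,\qquad r=|\nabla S|^{1/\mu},\qquad\omega=\nabla S/|\nabla S|,
\end{equation}
is a real, smooth, periodic, nowhere vanishing field on $\mathbb R^3$. Now \eqref{eq:block} with $\kappa=\mu$ says that the block matrix equals $D^2S/|\nabla S|$. Therefore $a=\mu b$ and $W_a=0$; $W$ is the restriction of $D^2S/|\nabla S|$ to the plane $\omega^\perp$; and $\mu c=\omega\cdot D^2S\,\omega/|\nabla S|$, so that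
\[
\operatorname{tr}W-\mu c=\frac{\mathcal R(S)}{|\nabla S|},\qquad\mathcal R(S):=\Delta S-2\,\omega\cdot D^2S\,\omega .
\]
Let $K=\det W$; it is the Gauss curvature of the level surface of $S$ through the point (see \eqref{eq:gauss} below). For real $q$ let $I(q)=\langle|\nabla S|^qK\rangle$. Since $r^2=|\nabla S|^{2/\mu}$, Lemma~\ref{lem:Q} gives
\begin{equation}\label{eq:energy}
\langle F_{\gamma_*}[V]\rangle=(1+k)\Big[\big\langle|\nabla S|^{q-2}\mathcal R(S)^2\big\rangle-2(1+\mu)I(q)\Big],\qquad q=\frac2\mu .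
\end{equation}
We need an admissible $S$ that nearly solves $\mathcal R(S)=0$ and has $I(2/\mu)>0$. The linearization of $\mathcal R$ at $S=t$ is $\Delta\sigma-2\sigma_{tt}=-\Box\sigma$, where $\Box=\partial_t^2-\Delta_y$. So the equation is a wave equation to first order, it has many periodic solutions, and their frequencies fill the $45^\circ$ cone found in Section~\ref{sec:waves}.

\section{Two vanishing moments of the curvature}\label{sec:moments}

For $\sigma$ of size $\varepsilon$ the curvature $K$ is of order $\varepsilon^2$, but $I(q)$ turns out to be of order $\varepsilon^4$. A direct expansion would need $K$ to fourth order and $|\nabla S|$ to second order. Two exact identities reduce this to leading terms. The second one is the coarea formula combined with the Gauss--Bonnet theorem for a torus; we give a direct proof.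

\begin{lemma}\label{lem:moments}
For every admissible $S$, $I(0)=0$ and $I(1)=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:block} with $\kappa=0$, the first column of $\nabla\omega$ vanishes, so $\operatorname{tr}\nabla\omega=\operatorname{tr}W$ and $\operatorname{tr}(\nabla\omega)^2=\operatorname{tr}W^2$. Thus $2K=\mathcal N(W)=\mathcal N(\nabla\omega)$, whose mean is zero by (F3) applied to the periodic field $\omega$. This is $I(0)=0$.

For $I(1)$ we integrate over the level surfaces. For fixed $y$ the map $t\mapsto S(t,y)$ is an increasing bijection of $\mathbb R$, since $S_t\ge\frac12$. So $\{S=s\}$ is a graph $t=h_s(y)$; the function $h_s(y)$ is smooth in $(s,y)$ by the implicit function theorem, it is $L\mathbb Z^2$-periodic in $y$, and $h_{s+T}=h_s+T$ because $S(t+T,y)=S(t,y)+T$. Write $h=h_s$ and differentiate $S(h(y),y)=s$. Once: $\nabla_yS=-S_t\nabla h$, so $|\nabla S|=S_t\,(1+|\nabla h|^2)^{1/2}$. Twice: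
\[
S_{ij}+S_{ti}h_j+S_{tj}h_i+S_{tt}h_ih_j+S_th_{ij}=0,\qquad\text{that is,}\qquad \tau_i^TD^2S\,\tau_j=-S_th_{ij},
\]
where $\tau_i=e_i+h_ie_t$ $(i=1,2)$ is a basis of $\omega^\perp$ with Gram matrix $I+\nabla h\nabla h^T$, of determinant $1+|\nabla h|^2$. The determinant of a bilinear form in an orthonormal basis is its determinant in the basis $\tau_1,\tau_2$ divided by the Gram determinant, so
\begin{equation}\label{eq:gauss}
K=\frac{S_t^2\det D^2h}{|\nabla S|^2(1+|\nabla h|^2)}=\frac{\det D^2h}{(1+|\nabla h|^2)^2}.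
\end{equation}
For fixed $y$ substitute $s=S(t,y)$, $dt=ds/S_t$. The interval $0\le t\le T$ becomes an interval of length $T$, which may be shifted to $[0,T]$ because the integrand is $T$-periodic in $s$. Hence
\[
\int_{[0,L]^2}\int_0^T|\nabla S|K\,dt\,dy=\int_0^T\int_{[0,L]^2}\frac{\det D^2h_s}{(1+|\nabla h_s|^2)^{3/2}}\,dy\,ds .
\]
We show that the inner integrand is a divergence. With $\varrho=|\xi|$, let $Y(\xi)=\varphi(\varrho)\,\xi$ on $\mathbb R^2$, where
\[
\varphi=\frac{1-(1+\varrho^2)^{-1/2}}{\varrho^2}=\frac1{\sqrt{1+\varrho^2}\,\big(1+\sqrt{1+\varrho^2}\big)} .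
\]
The second form shows that $Y$ is smooth, the first that $\operatorname{div}Y=\varrho^{-1}(\varrho^2\varphi)'=(1+\varrho^2)^{-3/2}$. The adjugate $J=\begin{pmatrix}h_{22}&-h_{12}\\-h_{12}&h_{11}\end{pmatrix}$ of $D^2h$ satisfies $\sum_i\partial_iJ_{ij}=0$ and $(D^2h)J=(\det D^2h)I$. Therefore
\[
\sum_{i,j}\partial_i\big(J_{ij}Y_j(\nabla h)\big)=\sum_{i,j,l}h_{li}J_{ij}\,(\partial_lY_j)(\nabla h)=\det D^2h\;(\operatorname{div}Y)(\nabla h),
\]
and the integral of the left side over a period cell is zero.
\end{proof}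

\begin{lemma}\label{lem:expansion}
Let $\psi,\chi$ be smooth and periodic with respect to $T\mathbb Z\times L\mathbb Z^2$, with $\Box\psi=0$. Let $S=t+\varepsilon\psi+\varepsilon^2\chi$ and let $V$ be given by \eqref{eq:V}. Then, as $\varepsilon\to0$,
\[
\langle F_{\gamma_*}[V]\rangle=(1+k)\,\varepsilon^4\Big[\big\langle(\Box\chi+2\partial_t|\nabla_y\psi|^2)^2\big\rangle-\frac{4(3k+4)}{k^2}\big\langle\psi_t^2\det D_y^2\psi\big\rangle\Big]+O(\varepsilon^5).
\]
\end{lemma}

\begin{proof}
For small $\varepsilon$ the function $S$ is admissible. All quantities below are smooth in $(\varepsilon,t,y)$ and periodic, so the remainders are uniform.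

\emph{The curvature term.} Let $\ell=\log|\nabla S|=\frac12\log\big((1+\sigma_t)^2+|\nabla_y\sigma|^2\big)=\varepsilon\psi_t+O(\varepsilon^2)$. For a symmetric $3\times3$ matrix $H$ and a unit vector $\omega$, the determinant of $H$ restricted to $\omega^\perp$ is $\omega^T\operatorname{adj}(H)\,\omega$: both sides are invariant under rotations, and for $\omega=e_t$ this is the definition of the cofactor. The adjugate is quadratic in $H$, $D^2S=\varepsilon D^2\psi+O(\varepsilon^2)$ and $\omega=e_t+O(\varepsilon)$, so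
\[
K=|\nabla S|^{-2}\,\omega^T\operatorname{adj}(D^2S)\,\omega=\varepsilon^2\det D_y^2\psi+O(\varepsilon^3).
\]
For fixed $q$, $|\nabla S|^q=1+q\ell+\frac{q^2}2\ell^2+O(\varepsilon^3)$. Multiplying by $K$ and using $I(0)=0$, we get $I(q)=q\langle\ell K\rangle+\frac{q^2}2\langle\ell^2K\rangle+O(\varepsilon^5)$. For $q=1$ the left side is zero, so $\langle\ell K\rangle=-\frac12\langle\ell^2K\rangle+O(\varepsilon^5)$. Hence
\begin{equation}\label{eq:Iq}
I(q)=\frac{q(q-1)}2\langle\ell^2K\rangle+O(\varepsilon^5)=\frac{q(q-1)}2\,\varepsilon^4\big\langle\psi_t^2\det D_y^2\psi\big\rangle+O(\varepsilon^5).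
\end{equation}
For $q=2/\mu$, using $1+\mu=\frac2{k+2}$, $2-\mu=\frac{3k+4}{k+2}$ and $\mu^2=\frac{k^2}{(k+2)^2}$,
\[
(1+\mu)\,q(q-1)=\frac{2(1+\mu)(2-\mu)}{\mu^2}=\frac{4(3k+4)}{k^2}.
\]

\emph{The square term.} Write $\omega=(\omega_t,\omega_y)$. Then $\omega_y=\varepsilon\nabla_y\psi+O(\varepsilon^2)$ and $\omega_t=(1-|\omega_y|^2)^{1/2}=1+O(\varepsilon^2)$. As $D^2S=D^2\sigma=O(\varepsilon)$,
\[
\omega\cdot D^2S\,\omega=\omega_t^2\sigma_{tt}+2\omega_t\,\omega_y\cdot\nabla_y\sigma_t+\omega_y\cdot D_y^2\sigma\,\omega_y=\sigma_{tt}+2\varepsilon^2\nabla_y\psi\cdot\nabla_y\psi_t+O(\varepsilon^3).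
\]
Since $2\nabla_y\psi\cdot\nabla_y\psi_t=\partial_t|\nabla_y\psi|^2$,
\[
\mathcal R(S)=-\varepsilon\,\Box\psi-\varepsilon^2\big(\Box\chi+2\partial_t|\nabla_y\psi|^2\big)+O(\varepsilon^3).
\]
Here $\Box\psi=0$ is used; without it the first mean in \eqref{eq:energy} would be positive of order $\varepsilon^2$ and would outweigh \eqref{eq:Iq}. With $|\nabla S|^{q-2}=1+O(\varepsilon)$ the lemma follows from \eqref{eq:energy}.
\end{proof}

The coefficient $4(3k+4)/k^2$ is positive because $k>-1$; equivalently, $|q|=2/|\mu|>2$ lies outside the interval $[0,1]$ between the two zeros of $I$. The curvature term in \eqref{eq:Iq} does not depend on $\chi$, so $\chi$ is free to reduce the square.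

\section{Fourth-order interaction of waves}\label{sec:fourth}

We look for solutions $\psi$ of the wave equation with large \emph{gain} $\langle\psi_t^2\det D_y^2\psi\rangle$ and for correctors $\chi$ with small \emph{loss} $\langle(\Box\chi+2\partial_t|\nabla_y\psi|^2)^2\rangle$. If $\psi$ depends on $t$ and on one linear function of $y$ only, then $D_y^2\psi$ has rank at most one and the gain is zero. Two directions in the $y$-plane are needed.

\begin{example}[Two waves]\label{ex:two}
Let $f=\cos y_1+\cos y_2$ and $\psi=\cos t\,f(y)$. Then $\Delta_yf=-f$, so $\Box\psi=0$. We have $\psi_t^2\det D_y^2\psi=\sin^2t\cos^2t\;f^2\cos y_1\cos y_2$. Only the cross term $2\cos y_1\cos y_2$ of $f^2$ contributes to the mean, so the gain is $\frac18\cdot2\cdot\frac14=\frac1{16}$. Next, $|\nabla_yf|^2=\sin^2y_1+\sin^2y_2=1-\frac12(\cos2y_1+\cos2y_2)$ and $\partial_t\cos^2t=-\sin2t$, so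
\[
2\partial_t|\nabla_y\psi|^2=-2\sin2t+\sin2t\,(\cos2y_1+\cos2y_2).
\]
The corrector $\chi=-\frac12\sin2t$ has $\Box\chi=2\sin2t$ and removes the first term. The second term $g$ solves $\Box g=0$, so $\langle g\,\Box\chi\rangle=\langle\chi\,\Box g\rangle=0$ for every periodic $\chi$ and no corrector can reduce it: it is resonant. The loss is $\langle g^2\rangle=\frac12\cdot1$. Lemma~\ref{lem:expansion} gives, for $S=t+\varepsilon\cos t\,(\cos y_1+\cos y_2)-\frac12\varepsilon^2\sin2t$,
\[
\langle F_{\gamma_*}[V]\rangle=(1+k)\,\varepsilon^4\Big[\frac12-\frac{3k+4}{4k^2}\Big]+O(\varepsilon^5).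
\]
The bracket is negative when $2k^2<3k+4$, in particular for $0<k\le2$, that is, for $\nu\le1/4$. For $\nu=0$ we have $k=1$, $\mu=-\frac13$, $\gamma_*^2=\frac89$, $V=|\nabla S|^{-4}\nabla S$ and $\langle F_{\gamma_*}[V]\rangle=-\frac52\varepsilon^4+O(\varepsilon^5)$. So in $\mathbb R^3$ the operator $\Delta+\nabla\operatorname{div}$ is not $L^p$-dissipative for $p=18+12\sqrt2$, where $1-2/p=2\sqrt2/3$ and \eqref{eq:star} holds with equality.
\end{example}

The inequality $2k^2<3k+4$ fails for large $k$ and for $k$ near $-1$. The example shows what to do: the loss comes from the interaction of each wave with itself and the gain from the pair. With $N$ waves there are $N$ self-interactions and about $N^2/2$ pairs.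

\begin{proposition}\label{prop:V}
For every $k\in(-1,0)\cup(0,\infty)$ there is a real, smooth, periodic, nowhere vanishing field $V:\mathbb R^3\to\mathbb R^3$ with $\langle F_{\gamma_*}[V]\rangle<0$.
\end{proposition}

\begin{proof}
\emph{The waves.} Fix an integer $m\ge1$ and let $N=2m$. For $j=1,\dots,m$ let $s_j=(j-1)/m$ and $\eta_j=\big(\frac{1-s_j^2}{1+s_j^2},\frac{2s_j}{1+s_j^2}\big)$, a unit vector with rational coordinates and polar angle $2\arctan s_j\in[0,\pi/2)$. Let $\eta_{m+j}$ be $\eta_j$ rotated by $\pi/2$. The $N$ angles are distinct and lie in $[0,\pi)$, so the vectors are pairwise non-parallel. Put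
\[
\theta_j=\eta_j\cdot y,\qquad f=\sum_{j=1}^N\cos\theta_j,\qquad\psi=\cos t\,f(y).
\]
Then $\Delta_yf=-f$ and $\Box\psi=0$; for $m=1$ this is Example~\ref{ex:two}. Rationality makes $\psi$ periodic, with $T=2\pi$ and $L$ equal to $2\pi$ times a common denominator of the coordinates. For an integer combination $\xi$ of the $\eta_j$, the mean of $\cos(\xi\cdot y)$ is $0$ unless $\xi=0$.

\emph{The gain.} As in the example, $\langle\psi_t^2\det D_y^2\psi\rangle=\frac18\langle f^2\det D_y^2f\rangle$. We have $D_y^2f=-\sum_j\cos\theta_j\,\eta_j\eta_j^T$. The Cauchy--Binet formula for $2\times2$ matrices, $\det\sum_jc_j\eta_j\eta_j^T=\sum_{j<l}c_jc_l\,(\eta_j\times\eta_l)^2$ with $\xi\times\eta=\xi_1\eta_2-\xi_2\eta_1$, gives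
\[
\langle f^2\det D_y^2f\rangle=\sum_{j<l}(\eta_j\times\eta_l)^2\sum_{i,i'}\langle\cos\theta_i\cos\theta_{i'}\cos\theta_j\cos\theta_l\rangle .
\]
A product of four cosines is an average of cosines with frequencies $\pm\eta_i\pm\eta_{i'}\pm\eta_j\pm\eta_l$, so its mean is zero unless one of these vanishes. In that case $z=\pm\eta_j\pm\eta_l$, which is nonzero as $j\ne l$, is also of the form $\pm\eta_i\pm\eta_{i'}$. A nonzero $z\in\mathbb R^2$ is a sum of two unit vectors in at most one way up to order: both summands lie on the line $\{u:u\cdot z=|z|^2/2\}$, which meets the unit circle in at most two points, and these are exchanged by $u\mapsto z-u$. Since the $\eta$'s are pairwise non-parallel, $\{i,i'\}=\{j,l\}$. This leaves two terms, each equal to $\langle\cos^2\theta_j\cos^2\theta_l\rangle=\frac14\langle(1+\cos2\theta_j)(1+\cos2\theta_l)\rangle=\frac14$. So the inner sum is $\frac12$. For every unit vector $\xi$ we have $(\xi\times\eta_i)^2+(\xi\times\eta_{m+i})^2=1$; this is the reason for taking orthogonal pairs.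 Hence $\sum_{j,l}(\eta_j\times\eta_l)^2=Nm=2m^2$ and $\sum_{j<l}(\eta_j\times\eta_l)^2=m^2$. The gain is $\frac18\cdot\frac12m^2=\frac{m^2}{16}$.

\emph{The loss.} From $\nabla_yf=-\sum_j\sin\theta_j\,\eta_j$,
\[
|\nabla_yf|^2=\frac N2-\frac12\sum_j\cos2\theta_j+\sum_{j<l}\eta_j\cdot\eta_l\,\big[\cos(\theta_j-\theta_l)-\cos(\theta_j+\theta_l)\big],
\]
and $2\partial_t|\nabla_y\psi|^2=-2\sin2t\,|\nabla_yf|^2$. Now $\Box\big(\sin2t\cos(\xi\cdot y)\big)=(|\xi|^2-4)\sin2t\cos(\xi\cdot y)$, so a term with spatial frequency $\xi$ can be removed when $|\xi|\ne2$. This covers $\xi=0$ and, since non-parallel unit vectors have $|\eta_j\pm\eta_l|<2$, all pair terms. Explicitly, let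
\[
\chi=\sin2t\,\Big\{-\frac N4+2\sum_{j<l}\eta_j\cdot\eta_l\Big[\frac{\cos(\theta_j-\theta_l)}{|\eta_j-\eta_l|^2-4}-\frac{\cos(\theta_j+\theta_l)}{|\eta_j+\eta_l|^2-4}\Big]\Big\}.
\]
Then $\Box\chi+2\partial_t|\nabla_y\psi|^2=\sin2t\sum_j\cos2\theta_j$. The functions $\cos2\theta_j$ are pairwise orthogonal with mean square $\frac12$, so the loss is $\frac12\cdot\frac N2=\frac m2$.

\emph{Conclusion.} By Lemma~\ref{lem:expansion},
\[
\langle F_{\gamma_*}[V]\rangle=(1+k)\,\varepsilon^4\Big[\frac m2-\frac{3k+4}{4k^2}\,m^2\Big]+O(\varepsilon^5).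
\]
Choose first $m>\frac{2k^2}{3k+4}$, which makes the bracket negative, and then $\varepsilon>0$ small.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Proposition~\ref{prop:V} and Lemma~\ref{lem:periodic} give a real $v\in C_0^\infty(\mathbb R^3;\mathbb R^3)$ with $\mathcal A(v)/\mathcal B(v)<\gamma_*^2$. Applying Lemma~\ref{lem:transfer}(b) $n-3$ times, with small $\delta$ each time, we get a real $w\in C_0^1(\mathbb R^n;\mathbb R^n)$ with $\gamma_0^2:=\mathcal A(w)/\mathcal B(w)<\gamma_*^2$, $\gamma_0>0$. Hence $\Gamma_n\le\gamma_0<\gamma_*$. Since $\gamma_*<1$, the exponents $p\in(1,\infty)$ with $\Gamma_n<|1-2/p|\le\gamma_*$ fill two nondegenerate intervals, exchanged by $p\mapsto p'$. For these $p$ condition \eqref{eq:star} holds, strictly if $|1-2/p|<\gamma_*$, and $E$ is not $L^p$-dissipative in any domain by part (i).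

Let now $\gamma_0<\gamma:=|1-2/p|\le\gamma_*$ and let $\Omega$ be a domain. Lemma~\ref{lem:transfer}(a) moves $w$ to a real field in $C_0^1(\Omega;\mathbb R^n)$ with $\Phi_\gamma<0$. Lemma~\ref{lem:subst}(b), applied with the exponent $\bar p=\max(p,p')$, gives a real $u=u_\delta$ with $\mathcal L(u,|u|^{\bar p-2}u)<0$. As $\mathcal L$ is Hermitian, $u$ violates \eqref{eq:def}.
\end{proof}

\section{A sufficient condition}\label{sec:suff}

For a lower bound on $\Gamma_n$ we again add a multiple of the null Lagrangian to $\mathcal A$, now for complex fields, and ask that the resulting density be nonnegative at every point. The negative part of the density depends on $\nabla v$ only through $\nabla r$, whose components are real-linear functionals of $\nabla v$. Such functionals are bounded by the Cauchy--Schwarz inequality with the inverse form.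

\begin{proof}[Proof of Theorem~\ref{thm:suff}]
Let $\gamma=1-2/p$. By Theorem~\ref{thm:main}(i) it suffices to show $\Phi_\gamma(v)\ge0$ for $v\in C_0^1(\mathbb R^n;\mathbb C^n)$; for $\gamma=0$ this is \eqref{eq:positive}, so let $\gamma\ne0$. On complex $n\times n$ matrices use the inner product $(G,H)=\sum_{i,j}G_{ij}\overline{H_{ij}}$ and let
\[
P(G)=|G|^2+k|\operatorname{tr}G|^2+\lambda\big(|\operatorname{tr}G|^2-(G,G^T)\big).
\]
By (F3) and (F1), $\mathcal A(v)=\int P(\nabla v)=\int_{\{v\ne0\}}P(\nabla v)$. Split $G$ orthogonally into its symmetric trace-free part $G_0$, its antisymmetric part $G_a$ and $G_1=\frac1n(\operatorname{tr}G)I$. Then $(G,G^T)=|G_0|^2+|G_1|^2-|G_a|^2$ and $|\operatorname{tr}G|^2=n|G_1|^2$, so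
\[
P(G)=(1-\lambda)|G_0|^2+(1+\lambda)|G_a|^2+\tau|G_1|^2 .
\]
The assumptions $|\lambda|<1$ and $\tau>0$ say that $P$ is positive definite. Let $P^*(H)=\frac{|H_0|^2}{1-\lambda}+\frac{|H_a|^2}{1+\lambda}+\frac{|H_1|^2}\tau$; then $|(G,H)|^2\le P(G)P^*(H)$ by the Cauchy--Schwarz inequality.

At a point where $v\ne0$ put $G=\nabla v/r$ and $g=\nabla r/r\in\mathbb R^n$, so $g_i=\operatorname{Re}\sum_jG_{ij}\bar\omega_j$. For $h\in\mathbb R^n$ let $H_{ij}=h_i\omega_j$; then $h\cdot g=\operatorname{Re}(G,H)$. We have $|H|^2=|h|^2$, $(H,H^T)=|h\cdot\omega|^2$ and $\operatorname{tr}H=h\cdot\omega$, hence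
\[
|H_a|^2=\tfrac12\big(|h|^2-|h\cdot\omega|^2\big),\qquad|H_1|^2=\tfrac1n|h\cdot\omega|^2,\qquad|H_0|^2=\tfrac12\big(|h|^2+|h\cdot\omega|^2\big)-\tfrac1n|h\cdot\omega|^2 .
\]
Since $\frac12\big(\frac1{1-\lambda}+\frac1{1+\lambda}\big)=\frac1{1-\lambda^2}$ and $\frac12\big(\frac1{1-\lambda}-\frac1{1+\lambda}\big)=\frac\lambda{1-\lambda^2}$, this gives $P^*(H)=\alpha|h|^2+\beta|h\cdot\omega|^2$. For real $h$, $|h\cdot\omega|^2=h^T\Sigma h$ with
\[
\Sigma=\operatorname{Re}\omega\,(\operatorname{Re}\omega)^T+\operatorname{Im}\omega\,(\operatorname{Im}\omega)^T .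
\]
The matrix $\Sigma$ is nonnegative with trace $|\omega|^2=1$, so its eigenvalues $s_i$ lie in $[0,1]$; this is why the hypothesis is imposed on the whole interval. Also $1+ks_i>0$. Take $h=(I+k\Sigma)g$ and let $X=h\cdot g=|g|^2+k|\omega\cdot g|^2$. With $g_i$ now denoting coordinates in an eigenbasis of $\Sigma$, we have $X=\sum_i(1+ks_i)g_i^2$, and the hypothesis gives
\[
X^2\le P(G)\sum_i(\alpha+\beta s_i)(1+ks_i)^2g_i^2\le\gamma^{-2}P(G)\,X .
\]
So $P(G)\ge\gamma^2X$, trivially if $X=0$. Multiplying by $r^2$ and integrating gives $\mathcal A(v)\ge\gamma^2\mathcal B(v)$.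

(a) Take $\lambda=-k$, which requires $|k|<1$, that is, $\nu>1$ or $\nu<0$. Then $\tau=1+k=1-\lambda>0$, the last two terms of $\beta$ cancel, and
\[
(\alpha+\beta s)(1+ks)=\frac{(1-ks)(1+ks)}{1-k^2}\le\frac1{1-k^2}.
\]
For $\nu>1$ we have $k<0$ and $1-k^2=(1+k)(1-k)>1+k$.

(b) Take $\lambda=0$ and $k>0$. Then $\tau=1+nk$, $\alpha=1$, $\beta=-\frac k{1+nk}$. The quadratic $(1+\beta s)(1+ks)$ is concave, and its derivative at $s=1$ is $\beta(1+k)+k(1+\beta)=\frac{(n-2)k^2}{1+nk}\ge0$. So it is nondecreasing on $[0,1]$, with maximum $\frac{(1+(n-1)k)(1+k)}{1+nk}$ at $s=1$. The resulting bound exceeds $\frac1{1+k}$ because $1+nk>1+(n-1)k$. The expressions in $\nu$ follow on substituting $k=1/d$, $d=1-2\nu$: they are $\frac{d^2-1}{d^2}$ and $\frac{d(d+n)}{(d+1)(d+n-1)}$.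
\end{proof}

\section{A homogeneous test field in dimension four}\label{sec:nec}

When $k$ is near $-1$, gradient fields are cheap: if $\nabla v$ is real and symmetric, (F3) gives $\mathcal A(v)=(1+k)\int(\operatorname{div}v)^2$. The gradient of a function homogeneous of degree $0$ is homogeneous of degree $-1$, and its energy density, of degree $-4$, has a logarithmically divergent integral exactly in $\mathbb R^4$. There a cutoff that is slow in $\log|x|$ costs little, and the quotient $\mathcal A/\mathcal B$ reduces to a quotient of means over the sphere $S^3$.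

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
By Theorem~\ref{thm:main}(i) it suffices for the first claim to show $\Gamma_4^2\le\frac{9(1+k)}{4+k}$. On $\mathbb R^4\setminus\{0\}$ let $\rho=|x|$, $\hat\rho=x/\rho$ and $\phi=x_1/\rho=\cos\theta$ with $\theta\in[0,\pi]$. Off the $x_1$-axis, a null set, write $e_1=\cos\theta\,\hat\rho-\sin\theta\,\hat\theta$ with a unit vector $\hat\theta\perp\hat\rho$. Differentiating $x_1/\rho$,
\begin{align*}
\rho\,\nabla\phi&=e_1-\cos\theta\,\hat\rho=-\sin\theta\,\hat\theta,\\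
\rho^2D^2\phi&=-e_1\hat\rho^T-\hat\rho e_1^T-\cos\theta\,I+3\cos\theta\,\hat\rho\hat\rho^T=\sin\theta\,(\hat\theta\hat\rho^T+\hat\rho\hat\theta^T)-\cos\theta\,(I-\hat\rho\hat\rho^T).
\end{align*}
The projection $I-\hat\rho\hat\rho^T$ has rank $3$ and is orthogonal to $\hat\theta\hat\rho^T+\hat\rho\hat\theta^T$, so $\rho^4|D^2\phi|^2=2\sin^2\theta+3\cos^2\theta$ and $\rho^4(\Delta\phi)^2=9\cos^2\theta$. For the field $\nabla\phi$ we have $r=\rho^{-1}\sin\theta$, $\omega=-\hat\theta$ and $\nabla r=D^2\phi\,\omega=\rho^{-2}(-\sin\theta\,\hat\rho+\cos\theta\,\hat\theta)$, so $\rho^4|\nabla r|^2=1$ and $\rho^4(\omega\cdot\nabla r)^2=\cos^2\theta$. The mean of $\cos^2\theta=\hat\rho_1^2$ over $S^3$ is $\frac14$, as the four coordinates play the same role and their squares add to $1$. The spherical means of $\rho^4$ times the densities of $\mathcal A$ and $\mathcal B$ are therefore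
\[
2\cdot\tfrac34+3\cdot\tfrac14+\tfrac94k=\tfrac94(1+k)\qquad\text{and}\qquad1+\tfrac k4 .
\]

Fix $0\le\zeta\in C_0^\infty(\mathbb R)$, $\zeta\not\equiv0$, and for $R\ge1$ let $v_R=\zeta(R^{-1}\log\rho)\nabla\phi\in C_0^\infty(\mathbb R^4\setminus\{0\};\mathbb R^4)$. Since $\nabla[\zeta(R^{-1}\log\rho)]=R^{-1}\rho^{-1}\zeta'\hat\rho$ and $r\le\rho^{-1}$,
\[
\nabla v_R=\zeta D^2\phi+O(R^{-1}\rho^{-2}),\qquad\nabla|v_R|=\zeta\nabla r+O(R^{-1}\rho^{-2}),
\]
and the direction field is $\omega$ where $\zeta>0$. As $D^2\phi$ and $\nabla r$ are $O(\rho^{-2})$, each density equals $\zeta^2$ times that of $\nabla\phi$ up to $O(R^{-1}\rho^{-4})$. In polar coordinates $\rho^{-4}dx$ is the product of $d(\log\rho)$ and the surface measure of $S^3$, and on the support $\log\rho$ ranges over an interval of length $O(R)$. Thus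
\[
\mathcal A(v_R)=\tfrac94(1+k)\,|S^3|R\int\zeta^2+O(1),\qquad\mathcal B(v_R)=\big(1+\tfrac k4\big)|S^3|R\int\zeta^2+O(1),
\]
and letting $R\to\infty$ gives $\Gamma_4^2\le\frac{9(1+k)}{4+k}=\frac{9(d+1)}{4d+1}=\frac{18(1-\nu)}{5-8\nu}$.

This bound is smaller than $\gamma_*^2=\frac{4(1+k)}{(k+2)^2}$ if and only if $9(k+2)^2<4(4+k)$, that is, $9k^2+32k+20<0$. The roots are $\frac{-16\pm2\sqrt{19}}9$; the smaller one is below $-1$ and the larger one lies in $(-1,0)$, which gives the stated range of $k$. Finally, $\nu\to1^+$ means $k\to-1^+$. Theorem~\ref{thm:suff}(a) and Theorem~\ref{thm:main}(i) give $\Gamma_n^2\ge1-k^2$, so for $n\ge4$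
\[
1-k\le\frac{\Gamma_n^2}{1+k}\le\frac9{4+k},
\]
where the two bounds tend to $2$ and $3$, while $\gamma_*^2/(1+k)=4/(k+2)^2\to4$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CM} A. Cialdea, V. Maz'ya, \emph{A survey of functional and $L^p$ dissipativity theory}, arXiv:2111.02292 (2021).
\end{thebibliography}
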